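# Self-affine tiles with knotted holes

## 1. A cube with drilled tunnels and displaced plugs

Take the unit cube, drill a tunnel through it from the top face to the bottom face, and cut the removed plug into an upper and a lower part. Glue the upper part under the cube and the lower part on top of the cube, each shifted by one unit. The tunnel may be knotted. The resulting body $P$ is the object on which everything below turns, so we build it first and carefully.

Throughout, $C=[0,1]^3$, $C_z=C+z$ for $z\in\mathbb Z^3$, $e_3=(0,0,1)$, $Y=C\cup(C+e_3)$, $I_3$ is the identity matrix, and $\overline X$ is the closure of $X$. A *polycube of mesh $1/n$* is a finite union of cubes of the grid $\frac1n\mathbb Z^3$. "PL" means piecewise linear, and $S^3=\mathbb R^3\cup\{\infty\}$ carries its usual PL structure.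

**Definition (lattice arc system).** Let $q\ge 3$ and $g\ge1$. A lattice arc system is a family of disjoint simple arcs $\gamma_1,\dots,\gamma_g\subset C$ such that

- each $\gamma_i$ is a path of edges of the lattice $\frac1q\mathbb Z^3$, with at least three edges;
- $\gamma_i$ runs from a point $(a_i,1)$ to a point $(b_i,0)$ with $a_i,b_i\in(0,1)^2$, and its first and last edges are vertical;
- all other vertices of $\gamma_i$ lie in $\operatorname{int}C$;
- all $2g$ points $a_i,b_j$ are distinct.

*Example.* Take $q=3$, $g=1$, and let $3\gamma$ have the vertices $(1,1,3),(1,1,2),(2,1,2),(2,1,1),(2,1,0)$. It has four edges, $a=(\frac13,\frac13)$ and $b=(\frac23,\frac13)$. This is an unknotted dog-leg.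

**Thickening the arcs.** Put $\delta=\frac1{4q}$, $n=4q$ and $K_i=\{x\in C:\operatorname{dist}_\infty(x,\gamma_i)\le\delta\}$. After scaling by $q$, a lattice edge is a product of intervals with integer ends. The $\ell_\infty$-distance of two such boxes is an integer, so disjoint lattice edges have $\ell_\infty$-distance at least $1/q>2\delta$. Hence the $K_i$ are pairwise disjoint.

Each $K_i$ is a chain of boxes. These are alternately a bar around the middle part of an edge (cross-section a square of side $2\delta$) and a cube $w+[-\delta,\delta]^3$ around an interior vertex $w$. A cube meets the union of its predecessors exactly in the square face that it shares with the preceding bar. A bar meets the union of its predecessors exactly in the square face shared with the preceding cube: if the path turns at that cube, the bar also touches the bar before the cube, but only along an edge of that same square face. All other pairs of boxes are disjoint, by the distance estimate. So $K_i$ is built by gluing balls along boundary discs, and it is a PL ball. The pair $(K_i,\gamma_i)$ is a cylinder with its axis.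

Cut $K_i$ perpendicularly at the midpoint of an edge which is neither the first nor the last. This gives PL balls $K_i^+$ (containing the upper end) and $K_i^-$ (containing the lower end), which meet in a square. All corners involved have coordinates in $\frac1n\mathbb Z$, so these are polycubes of mesh $1/n$. Interior vertices have all coordinates in $[\frac1q,1-\frac1q]$, and so do the coordinates of $a_i$ and $b_i$. Therefore
$$K_i^+\cap\partial C=Q_i^+\times\{1\},\qquad K_i^-\cap\partial C=Q_i^-\times\{0\},$$
where $Q_i^+=a_i+[-\delta,\delta]^2$ and $Q_i^-=b_i+[-\delta,\delta]^2$. All these squares lie in $(0,1)^2$ and are pairwise disjoint.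

**The body $P$.** Put $K^\pm=\bigcup_iK_i^\pm$, $K=K^+\cup K^-$, and
$$M_0=\overline{C\setminus K},\qquad P=M_0\cup(K^+-e_3)\cup(K^-+e_3).\tag{1}$$
The parts of $K^+-e_3$ and $K^-+e_3$ will be called fingers. The fingers $K_i^+-e_3\subset C-e_3$ and $K_i^-+e_3\subset C+e_3$ are pairwise disjoint. They meet $M_0$ exactly in the squares $Q_i^+\times\{0\}$ and $Q_i^-\times\{1\}$. These squares lie in $\partial M_0$, because no $Q_i^+$ meets any $Q_j^-$, so the fingers are attached away from the mouths of the tunnels. (If we allowed $a_i=b_i$, a finger would sit over the mouth of a tunnel and touch $M_0$ only along the rim of a square. This is why the ends must be distinct.)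

Two properties make $P$ useful.

*$P$ has the shape of a handlebody exterior.* The set $W_0=\overline{S^3\setminus C}\cup K=S^3\setminus\operatorname{int}M_0$ is a ball with $g$ one-handles $K_i$ attached. So $M_0$ is the exterior of a handlebody in $S^3$, and it is a compact PL 3-manifold. It is connected: by Alexander duality $\tilde H_0(S^3\setminus W_0)\cong H^2(W_0)=0$, since $W_0$ is homotopy equivalent to a graph. Attaching balls along boundary discs does not change the topology; Lemma 7 will show that $P\cong M_0$ even by a homeomorphism of $\mathbb R^3$.

*$P$ tiles.* For each $z\in\mathbb Z^3$ the cube $C_z$ is the union of three pieces with disjoint interiors: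
$$M_0+z\subset P+z,\qquad K^++z\subset P+(z+e_3),\qquad K^-+z\subset P+(z-e_3).$$
Over all $z$, these pieces fill space, and each belongs to exactly one translate of $P$. Hence $P+\mathbb Z^3=\mathbb R^3$ with pairwise disjoint interiors, and $P$ has volume $1$.

In the dog-leg example the arc lies in a plane, so $M_0$ is the exterior of an unknot, that is, a solid torus. With a knotted arc, $M_0$ is a knot exterior. So $P$ is a knot exterior whose integer translates tile space.

What is $P$ for? It will be the blueprint of a self-affine tile. We scale $P$ by a large integer $N$ and read a digit set off it. Then we prove that the resulting self-affine tile is homeomorphic to $P$.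

## 2. Self-affine 3-manifolds and the handlebody conjecture

**Definition (self-affine tile).** An integer matrix $A$ is *expanding* if every eigenvalue has modulus strictly greater than $1$. Let $A$ be an expanding $3\times3$ integer matrix and let $\mathcal D\subset\mathbb Z^3$ be a complete set of residue class representatives of $\mathbb Z^3/A\mathbb Z^3$, the *digit set*. The *self-affine tile* $T=T(A,\mathcal D)$ is the unique nonempty compact set with $AT=T+\mathcal D$. Equivalently, it is the attractor of the maps $\varphi_d(x)=A^{-1}(x+d)$, $d\in\mathcal D$.

*Examples by hand.* For $A=2I_3$ and $\mathcal D=\{0,1\}^3$ we have $2C=C+\{0,1\}^3$, so $T=C$. For $A=2I_3$ and $\mathcal D=\{0,3\}\times\{0,1\}^2$ (again a complete residue system) the box $B=[0,3]\times[0,1]^2$ satisfies $2B=[0,6]\times[0,2]^2=B+\mathcal D$, so $T=B$. Here the sets $\operatorname{int}(T+v)$, $v\in\mathbb Z^3$, overlap. So the integer translates of a self-affine tile always cover space (Lemma 4 below) but need not tile it.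

**Definition (self-affine 3-manifold).** A *self-affine 3-manifold* is a 3-dimensional self-affine tile that is a topological 3-manifold with boundary. We consider only connected ones.

**Definition (handlebody).** A *handlebody* is a compact connected 3-manifold obtained from a 3-ball by attaching finitely many 1-handles $D^1\times D^2$. The number of handles may be zero, in which case it is a ball.

The following conjecture comes from Gregory R. Conner and Jörg M. Thuswaldner, "Self-affine Manifolds", arXiv:1402.3000 (2014): *every (connected) self-affine 3-manifold is homeomorphic to a handlebody.* We shall prove that it is false, and describe what occurs instead.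

**Theorem 1 (disproof).** There are $N\ge2$ and a complete residue system $\mathcal D\subset\mathbb Z^3$ modulo $N\mathbb Z^3$ such that $T(NI_3,\mathcal D)$ is homeomorphic to the exterior of the trefoil knot. It is a connected self-affine 3-manifold and not a handlebody.

**Theorem 2 (classification).** A compact 3-manifold $M$ is homeomorphic to a connected self-affine 3-manifold if and only if $M$ is connected, embeds in $\mathbb R^3$, and $\partial M$ is connected.

A surface $\Sigma\subset\mathbb R^3$ is *locally flat* if each of its points has a neighborhood $O$ in $\mathbb R^3$ with $(O,O\cap\Sigma)\cong(\mathbb R^3,\mathbb R^2)$. For instance, the boundary of a PL 3-submanifold such as $P$ is locally flat, since it has collars on both sides.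

**Theorem 3 (ambient version).**
(a) Let $T$ be a connected self-affine 3-manifold with $\partial T$ locally flat in $\mathbb R^3$ and with the sets $\operatorname{int}(T+v)$, $v\in\mathbb Z^3$, pairwise disjoint. Then $S^3\setminus\operatorname{int}T$ is a handlebody.
(b) Conversely, for every PL handlebody $W\subset S^3$ there is a $T$ as in (a) and a homeomorphism of $S^3$ taking $\overline{S^3\setminus W}$ to $T$.

So a solid torus $T$ as in (a) is unknotted: its exterior is a handlebody with torus boundary, so the knot group of its core is $\mathbb Z$. On the other hand, by (b), all knot exteriors occur as tiles.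

We shall use these textbook facts of PL topology.

- (F1) A PL homeomorphism between the boundaries of two PL balls extends to the balls, by coning.
- (F2) Two PL $3$-balls meeting exactly in a PL disc contained in both boundaries form a PL ball. Two PL discs meeting exactly in their common boundary form a PL 2-sphere.
- (F3) Alexander's theorem: a PL 2-sphere in $S^3$ has two complementary components, and the closure of each is a PL ball. In $\mathbb R^3$, the closure of the bounded component is a PL ball.
- (F4) Two numbered families of equally many disjoint PL discs in a PL 2-sphere are matched by a PL homeomorphism of the sphere.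
- (F5) The closed complement of a compact PL 3-submanifold of $S^3$ is a PL 3-manifold with the same boundary, and this boundary has collars on both sides.
- (F6) Regular neighborhoods are unique: two regular neighborhoods, in a PL manifold $X$, of the same properly embedded PL arcs, both meeting $\partial X$ regularly, are carried to each other by a PL homeomorphism of $X$ fixing the arcs.

## 3. From the blueprint to digits, and the danger in the limit

**Lemma 4.** Let $T=T(A,\mathcal D)$ be a connected self-affine 3-manifold and $\mathcal D_k=\mathcal D+A\mathcal D+\dots+A^{k-1}\mathcal D$, so that $A^kT=T+\mathcal D_k$.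

(i) $T+\mathbb Z^3=\mathbb R^3$; hence the Lebesgue measure $\mu(T)$ is positive, and in fact $\mu(T)\ge1$.
(ii) For distinct $d,d'\in\mathcal D_k$ we have $\mu((T+d)\cap(T+d'))=0$ and $\operatorname{int}(T+d)\cap(T+d')=\emptyset$.
(iii) The manifold interior of $T$ is the topological interior $\operatorname{int}T$; it is connected and dense in $T$.

*Proof.* (i) The set $X=T+\mathbb Z^3$ is closed, since $T$ is compact. Also $AX=T+\mathcal D+A\mathbb Z^3=T+\mathbb Z^3=X$. So $X=A^{-k}X\supset A^{-k}t+A^{-k}\mathbb Z^3$ for $t\in T$ and every $k$. As $\|A^{-k}\|\to0$, these sets become arbitrarily dense, so $X=\mathbb R^3$. Then $T$ maps onto the torus $\mathbb R^3/\mathbb Z^3$, so $\mu(T)\ge1$.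

(iii) By invariance of domain, points of the manifold interior are topological interior points. Conversely, a boundary point of a manifold has no Euclidean neighborhood in it. The interior of a connected manifold is connected and dense.

(ii) We have $\mu(T)=|\det A|^{-k}\mu(T+\mathcal D_k)\le|\det A|^{-k}|\mathcal D_k|\,\mu(T)\le\mu(T)$, because $|\mathcal D_k|\le|\mathcal D|^k=|\det A|^k$. Equality holds throughout and $0<\mu(T)<\infty$, so the overlaps are null. An open null set is empty, so $\operatorname{int}(T+d)\cap\operatorname{int}(T+d')=\emptyset$. If the open set $\operatorname{int}(T+d)$ met $T+d'$, it would meet the dense subset $\operatorname{int}(T+d')$. $\square$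

Part (i) explains why drilling is not enough. The drilled cube $M_0$ has volume less than $1$, so it is never a self-affine tile itself; the removed plugs must go somewhere, and in $P$ they sit on the other side of a face.

**Reading digits off $P$.** Choose an integer $m\ge2$ and put $N=nm$. Since $P$ has mesh $1/n$, the set $NP$ is a union of cubes of the grid $m\mathbb Z^3$, hence of unit cubes. Put
$$\mathcal D=\{d\in\mathbb Z^3:C+d\subset NP\},\qquad\text{so}\qquad NP=C+\mathcal D.\tag{2}$$

**Lemma 5.** $\mathcal D$ is a complete residue system of $\mathbb Z^3/N\mathbb Z^3$. Every $z\in\mathbb Z^3$ has a unique expression $z=d+Nk$ with $d\in\mathcal D$, $k\in\mathbb Z^3$. Write $\kappa(z)=k$. Then $\kappa(z+Nw)=\kappa(z)+w$ for $w\in\mathbb Z^3$, and $\mathcal D=\{z:\kappa(z)=0\}$.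

*Proof.* By Section 1, the sets $NP+Nk$, $k\in\mathbb Z^3$, cover $\mathbb R^3$ with disjoint interiors, and each is a union of unit cubes of the integer grid. So each $C_z$ lies in exactly one of them, and $C_z\subset NP+Nk$ means $z-Nk\in\mathcal D$. $\square$

**The obvious hope and where it stops.** If $NP$ were equal to $P+\mathcal D$, then uniqueness of the attractor would give $P=T(NI_3,\mathcal D)$ at once. But the two sets differ. Let $d\in\mathcal D$ have the largest third coordinate $d_3$. Then $NP=C+\mathcal D$ lies in $\{x_3\le d_3+1\}$, whereas $P+d$ contains the finger $K^-+e_3+d$, which rises above that height. So $P$ is not the tile.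

The next attempt is to repair this by a homeomorphism. Suppose $h$ is a homeomorphism of $\mathbb R^3$, at bounded distance from the identity and commuting with translations in $N\mathbb Z^3$, with $h(NP)=P+\mathcal D$. Put $F(x)=h(Nx)$. If a homeomorphism $H$ satisfies $H\circ F=N\,H$ and $H(x+v)=H(x)+v$ for $v\in\mathbb Z^3$, then
$$N\,H(P)=H(F(P))=H(P+\mathcal D)=H(P)+\mathcal D,$$
so $H(P)$ is the tile. The natural candidate is $H=\lim_kN^{-k}F^k$. This limit exists and is continuous, but it need not be injective. Here is a collapse in dimension one. Let $F:\mathbb R\to\mathbb R$ be
$$F(x)=\tfrac x2\ \ (|x|\le\tfrac14),\qquad F(x)=\tfrac18+\tfrac72\left(x-\tfrac14\right)\ \ (\tfrac14\le x\le\tfrac34),\qquad F(x+1)=F(x)+2.$$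
This is consistent, since $F(\frac34)=\frac{15}8=F(-\frac14)+2$, and $F$ is a homeomorphism with $F(x)-2x$ periodic, hence bounded. For $|x|\le\frac14$ we get $F^k(x)=2^{-k}x$, so $\lim2^{-k}F^k(x)=0$. The limit crushes an interval to a point. Here $N=2$, while the inverse of $h(x)=F(x/2)$ has Lipschitz constant $4$: locally $h$ contracts more than multiplication by $N$ expands.

This shows what is needed: $\operatorname{Lip}(h^{-1})<N$. The way to get it is to use two scales. The topology of the blueprint is fixed at mesh $1/n$, while $N=nm$ with $m$ free. The sets $C+\mathcal D$ and $P+\mathcal D$ differ only where two unit cubes with different values of $\kappa$ are stacked on each other. There the difference is always the same local picture inside a copy of $Y$, *independent of $m$*. So $h$ can be assembled from copies of one homeomorphism $\theta$ of $Y$, with one Lipschitz constant $L$ that depends only on the arcs, and then $m$ is chosen so large that $N>L$.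

## 4. Exchanging discs inside a ball

We need two homeomorphisms: $\theta$, and one that retracts the fingers of $P$. Both come from the following lemma.

**Lemma 6 (disc exchange).** Let $Z\subset\mathbb R^3$ be a PL ball and $\Delta\subset Z$ a PL disc with $\Delta\cap\partial Z=\partial\Delta$. Let $E_0,E_1$ be the two discs into which $\partial\Delta$ cuts $\partial Z$, and let $U_i$ be the PL ball in $\mathbb R^3$ bounded by the sphere $\Delta\cup E_i$. Then $U_0\cup U_1=Z$ and $U_0\cap U_1=\Delta$. If $\Delta'$ is a second such disc with $\partial\Delta'=\partial\Delta$ and corresponding balls $U_i'$, there is a PL homeomorphism of $\mathbb R^3$, equal to the identity outside $\operatorname{int}Z$, taking $U_i$ to $U_i'$ for $i=0,1$.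

*Proof.* The complement of $Z$ is connected, unbounded and disjoint from $\Delta\cup E_0$, so $U_0\subset Z$. The set $E_1\setminus\partial E_1$ is disjoint from $\Delta\cup E_0$ and is in the closure of $\mathbb R^3\setminus Z$, so it lies in the unbounded component. Thus $U_0\cap\partial Z=E_0$, and likewise $U_1\cap\partial Z=E_1$. Now $\operatorname{int}U_0$ is a connected open subset of $\operatorname{int}Z\setminus\Delta$ whose frontier lies in $\Delta\cup\partial Z$. So it is a component of $\operatorname{int}Z\setminus\Delta$, and so is $\operatorname{int}U_1$. They are different, because their frontiers $\Delta\cup E_0$ and $\Delta\cup E_1$ differ. Near an interior point of $\Delta$ the complement of $\Delta$ has two local sides. Such a point is in the frontier of both $\operatorname{int}U_0$ and $\operatorname{int}U_1$, so each of these occupies one of the sides. Any component of $\operatorname{int}Z\setminus\Delta$ has a frontier point in $\Delta\cap\operatorname{int}Z$ (otherwise it would be open and closed in $\operatorname{int}Z$), so it is $\operatorname{int}U_0$ or $\operatorname{int}U_1$. This proves the first claim.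

For the second, choose a PL homeomorphism $\Delta\to\Delta'$ that is the identity on the common boundary (F1). Together with the identity on $\partial Z$ it gives PL homeomorphisms $\partial U_i\to\partial U_i'$. Extend them over the balls $U_i$ by (F1). The two extensions agree on $\Delta$ and are the identity on $\partial Z$. Extend by the identity outside $Z$. $\square$

In the applications we recognize $U_0$ as follows. If $U$ is a compact set which is the closure of its interior and whose frontier is exactly the sphere $\Delta\cup E_0$, then $\operatorname{int}U$ and $\mathbb R^3\setminus U$ are disjoint nonempty open sets filling the complement of the sphere. The sphere has two complementary components, so $\operatorname{int}U$ is the bounded one and $U=U_0$.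

**Lemma 7.** There is a PL homeomorphism of $\mathbb R^3$ taking $P$ to $M_0$. In particular $P\cong M_0$.

*Proof.* This step removes the boxes of the fingers one at a time, always the last remaining box of a finger. Let $B$ be this box and $R$ the rest of the current body. Then $B\cap R$ is one square face $S$ of $B$, by Section 1. Choose coordinates in which $S=[-\delta,\delta]^2\times\{0\}$ and $B=S\times[0,\ell]$. For small $\varepsilon>0$ let
$$Z=[-\delta-\varepsilon,\delta+\varepsilon]^2\times[-\varepsilon,\ell+\varepsilon].$$
We claim that $R\cap Z=S'\times[-\varepsilon,0]$ for a rectangle $S'$ with $S\subset S'\subset[-\delta-\varepsilon,\delta+\varepsilon]^2$, where $S'$ is one of the following.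

- If $B$ is the first box of its finger, then $R$ near $B$ is $M_0$ near a square in the interior of a horizontal face of $C$ and away from $K$, so $S'=[-\delta-\varepsilon,\delta+\varepsilon]^2$.
- If $B$ is a cube, the only part of $R$ touching $B$ is the preceding bar, so $S'=S$.
- If $B$ is a later bar (or half bar), it touches the preceding cube and, if the path turns there, the bar before that cube. The latter lies in $t\le0$, where $t$ is the third coordinate, and continues $S$ beyond one of its edges. So $S'=S$, or $S'$ is $S$ extended by $\varepsilon$ across one edge.

The relative frontier of $R\cap Z$ in $Z$ is a disc $\Delta'$ properly embedded in $Z$. The relative frontier of $(R\cup B)\cap Z$ is the disc $\Delta$ obtained by replacing the square $S\subset\Delta'$ by the other five faces of $B$. They have the same boundary, and $E_0:=R\cap\partial Z=(R\cup B)\cap\partial Z$. Hence $(R\cup B)\cap Z$ and $R\cap Z$ are the balls $U_0,U_0'$ of Lemma 6, which gives a PL homeomorphism, supported in $Z$, taking $R\cup B$ to $R$. Compose these homeomorphisms over all boxes of all fingers. $\square$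

**Lemma 8.** There is a PL homeomorphism $\theta$ of $\mathbb R^3$, equal to the identity outside $\operatorname{int}Y$, with
$$\theta(C)=\overline{C\setminus K^+}\cup(K^-+e_3),\qquad\theta(C+e_3)=\overline{(C+e_3)\setminus(K^-+e_3)}\cup K^+.$$

*Proof.* This step exchanges the flat interface between two stacked cubes for the interface that has the fingers. Let $F_0=[0,1]^2\times\{1\}=C\cap(C+e_3)$, a proper disc in $Y$. The sets $K_i^+\subset C$ and $K_j^-+e_3\subset C+e_3$ are pairwise disjoint balls. They meet $\partial Y\cup F_0$ only in the squares $Q_i^+\times\{1\}$ and $Q_j^-\times\{1\}$ in the interior of $F_0$. In $F_0$ replace each square $Q_i^+\times\{1\}$ by the complementary disc of $\partial K_i^+$, and each $Q_j^-\times\{1\}$ by the complementary disc of $\partial(K_j^-+e_3)$. The result $\Delta'$ is a PL disc with $\Delta'\cap\partial Y=\partial\Delta'=\partial F_0$.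

Put $U'=\overline{C\setminus K^+}\cup(K^-+e_3)$ and $E_0=C\cap\partial Y$. Removing $K^+$ from $C$ replaces the squares $Q_i^+\times\{1\}$ in the frontier by the complementary discs, and adding $K^-+e_3$ does the same for the squares $Q_j^-\times\{1\}$. So the frontier of $U'$ is $\Delta'\cup E_0$, and $U'$ is the closure of its interior. Now apply Lemma 6 with $Z=Y$, $\Delta=F_0$ and this $\Delta'$: the ball of $F_0\cup E_0$ is $C$ and the ball of $\Delta'\cup E_0$ is $U'$. We get $\theta$ with $\theta(C)=U'$. Since $\theta(Y)=Y$, it takes $C+e_3=\overline{Y\setminus C}$ to $\overline{Y\setminus U'}$, which is the second set. $\square$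

The plug was cut in two for the sake of this lemma. With the uncut finger $K+e_3$ on top of $C$, the set $C\cup(K+e_3)$ would touch the top face of $Y$. No homeomorphism fixing everything outside $\operatorname{int}Y$ maps $C$ onto such a set, since $C$ does not touch that face.

The map $\theta$ is PL and is the identity off a compact set, so
$$L:=\max(1,\operatorname{Lip}(\theta^{-1}))<\infty ,$$
and $L$ depends only on the arc system.

## 5. A conjugacy that does not collapse

From now on choose $m\ge2$ so large that $N=nm>L$, with $\mathcal D$ and $\kappa$ as in (2) and Lemma 5.

**Lemma 9.** There is a homeomorphism $h$ of $\mathbb R^3$ with $h(x+Nw)=h(x)+Nw$ for $w\in\mathbb Z^3$, $\sup|h-\mathrm{id}|\le\sqrt6$, $\operatorname{Lip}(h^{-1})\le L$, and $h(NP)=P+\mathcal D$.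

*Proof.*

**Step 1: the boxes where something happens.** Since $NP$ is a union of cubes of the grid $m\mathbb Z^3$, the function $\kappa$ is constant on each block $mb+\{0,\dots,m-1\}^3$, $b\in\mathbb Z^3$. Let $I=\{z\in\mathbb Z^3:\kappa(z)\neq\kappa(z+e_3)\}$. If $z\in I$, then $z$ and $z+e_3$ lie in different blocks, so $z_3\equiv-1\pmod m$. As $m\ge2$, the boxes $Y+z$, $z\in I$, have pairwise disjoint interiors, and $z$ and $z-e_3$ are never both in $I$. Also $I+N\mathbb Z^3=I$, because $\kappa(z+Nw)=\kappa(z)+w$.

**Step 2: definition and estimates.** Let $h(x)=\theta(x-z)+z$ on $Y+z$ for $z\in I$, and $h(x)=x$ elsewhere. Since $\theta$ is the identity on $\partial Y$ and the boxes form a locally finite family with disjoint interiors, $h$ is a well-defined homeomorphism. It maps each box $Y+z$, $z\in I$, to itself, so it moves points by at most $\operatorname{diam}Y=\sqrt6$. It commutes with $N\mathbb Z^3$ because $I$ is $N\mathbb Z^3$-invariant. On each box $Y+z$, $z\in I$, and on each remaining unit cube, $h^{-1}$ is $L$-Lipschitz. These convex sets form a locally finite cover of $\mathbb R^3$; cutting a segment into pieces, each inside one of the sets, shows that $h^{-1}$ is $L$-Lipschitz.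

**Step 3: $h(NP)=P+\mathcal D$.** By (2), $NP=\bigcup_{\kappa(z)=0}C_z$. By (1), $P+\mathcal D$ is the union of the pieces

- $M_0+w$ with $\kappa(w)=0$,
- $K^++w$ with $\kappa(w+e_3)=0$,
- $K^-+w$ with $\kappa(w-e_3)=0$.

By Lemma 8, and since $\overline{C\setminus K^+}=M_0\cup K^-$ and $\overline{C\setminus K^-}=M_0\cup K^+$, the set $h(C_z)$ equals

- $C_z=(M_0+z)\cup(K^++z)\cup(K^-+z)$ if $z\notin I$ and $z-e_3\notin I$;
- $(M_0+z)\cup(K^-+z)\cup(K^-+z+e_3)$ if $z\in I$;
- $(M_0+z)\cup(K^++z)\cup(K^++z-e_3)$ if $z-e_3\in I$.

Now collect the pieces of $\bigcup_{\kappa(z)=0}h(C_z)$. The piece $M_0+w$ occurs iff $\kappa(w)=0$. The piece $K^++w$ occurs in $h(C_w)$ when $w\notin I$, and in $h(C_{w+e_3})$ when $w\in I$, and in no other $h(C_z)$. So it occurs in the union iff either $\kappa(w)=0$ and $w\notin I$, that is, $\kappa(w)=\kappa(w+e_3)=0$; or $\kappa(w+e_3)=0\ne\kappa(w)$. Together: iff $\kappa(w+e_3)=0$. Likewise $K^-+w$ occurs in $h(C_w)$ when $w-e_3\notin I$, and in $h(C_{w-e_3})$ when $w-e_3\in I$. So it occurs iff $\kappa(w)=\kappa(w-e_3)=0$ or $\kappa(w-e_3)=0\ne\kappa(w)$, that is, iff $\kappa(w-e_3)=0$. These are exactly the pieces of $P+\mathcal D$. $\square$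

**Proposition 10.** There is a homeomorphism $H:\mathbb R^3\to\mathbb R^3$ with $H(x+v)=H(x)+v$ for $v\in\mathbb Z^3$ and $H(P)=T(NI_3,\mathcal D)$. In particular $T(NI_3,\mathcal D)\cong P\cong M_0$ is a connected self-affine 3-manifold.

*Proof.* Let $F(x)=h(Nx)$ and $c_0=\sqrt6$. By Lemma 9, for $v\in\mathbb Z^3$,
$$|F(x)-Nx|\le c_0,\qquad F(x+v)=F(x)+Nv,\qquad|F(x)-F(y)|\ge\tfrac NL|x-y|.\tag{3}$$

**Step 1: the limit.** By (3), $|N^{-k-1}F^{k+1}(x)-N^{-k}F^k(x)|\le c_0N^{-k-1}$. So $H=\lim_kN^{-k}F^k$ exists uniformly, is continuous, and satisfies $|H-\mathrm{id}|\le\sum_{k\ge0}c_0N^{-k-1}=c_0/(N-1)$. From $F^k(x+v)=F^k(x)+N^kv$ we get $H(x+v)=H(x)+v$. From $N^{-k}F^k\circ F=N\cdot N^{-k-1}F^{k+1}$ we get $H\circ F=N\,H$.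

**Step 2: injectivity.** Let $H(x)=H(y)$. Then $H(F^kx)=N^kH(x)=N^kH(y)=H(F^ky)$ for all $k$, and $H$ moves points by at most $c_0/(N-1)$, so
$$\left(\tfrac NL\right)^k|x-y|\le|F^kx-F^ky|\le\tfrac{2c_0}{N-1}.$$
As $N>L$, this forces $x=y$. This is the place where the choice of $m$ is used.

**Step 3: homeomorphism.** An injective continuous map $\mathbb R^3\to\mathbb R^3$ is open by invariance of domain. Being at bounded distance from the identity, $H$ is proper, so its image is closed. The image is open, closed and nonempty, so $H$ is a homeomorphism of $\mathbb R^3$.

**Step 4: the tile.** By Lemma 9,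
$$N\,H(P)=H(F(P))=H(h(NP))=H(P+\mathcal D)=H(P)+\mathcal D,$$
and $H(P)$ is nonempty and compact. By uniqueness of the attractor $H(P)=T(NI_3,\mathcal D)$. Now use Lemma 7 and the connectedness of $M_0$. $\square$

## 6. The trefoil exterior as a tile

The trefoil is the closure of the 2-strand braid with three crossings of equal sign. The two choices of sign are mirror images, so their exteriors are homeomorphic.

*Proof of Theorem 1.*

**Step 1: the arc.** Take $g=1$, $q=6$, and let $6\gamma$ be the polygonal path with corners
$$(2,1,6),(2,1,3),(2,3,3),(2,3,1),(4,3,1),(4,3,4),(4,2,4),(1,2,4),$$
$$(1,2,2),(3,2,2),(3,3,2),(3,3,5),(5,3,5),(5,3,0).$$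
Number its segments $s_1,\dots,s_{13}$. The segments $s_2,s_6,s_{10}$ are parallel to the $y$-axis and project to the points $(2,3),(4,4),(3,2)$ of the $(x,z)$-plane. The others are as follows.

| segment | $y$ | projection to $(x,z)$ |
|---|---|---|
| $s_1$ | 1 | $x=2$, $z$ from 6 to 3 |
| $s_3$ | 3 | $x=2$, $z$ from 3 to 1 |
| $s_4$ | 3 | $z=1$, $x$ from 2 to 4 |
| $s_5$ | 3 | $x=4$, $z$ from 1 to 4 |
| $s_7$ | 2 | $z=4$, $x$ from 4 to 1 |
| $s_8$ | 2 | $x=1$, $z$ from 4 to 2 |
| $s_9$ | 2 | $z=2$, $x$ from 1 to 3 |
| $s_{11}$ | 3 | $x=3$, $z$ from 2 to 5 |
| $s_{12}$ | 3 | $z=5$, $x$ from 3 to 5 |
| $s_{13}$ | 3 | $x=5$, $z$ from 5 to 0 |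

Comparing the lines of the table, the projections meet only in the corners joining consecutive lines of the table and in the three points
$$X_1=(2,4)\ (s_1,s_7),\qquad X_2=(2,2)\ (s_3,s_9),\qquad X_3=(3,4)\ (s_7,s_{11}).$$
At these three points the two values of $y$ differ, and the points $(2,3),(4,4),(3,2)$ lie on no segments other than the two that they join. So the path is simple. All vertices other than the ends have coordinates in $\{1,\dots,5\}$, the first and last edges are vertical, and the ends have $(x,y)=(2,1)\ne(5,3)$. Hence $\gamma$ is a lattice arc system.

**Step 2: $M_0$ is a knot exterior.** Let $6\beta$ be the path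
$$(5,3,0),(5,3,-1),(7,3,-1),(7,3,7),(7,1,7),(2,1,7),(2,1,6)$$
outside $6C=[0,6]^3$. Together with an arc on $\partial(6C)$, it bounds a disc that meets $6C$ only in that arc. The disc consists of the polygon in the plane $y=3$ with $(x,z)$-corners $(5,0),(5,-1),(7,-1),(7,7),(6,6),(6,0)$; the strip formed by the segment from $(6,6)$ to $(7,7)$ times the interval $1\le y\le3$; and the polygon in the plane $y=1$ with corners $(6,6),(7,7),(2,7),(2,6)$. So $\beta$ is an unknotted arc in the ball $\overline{S^3\setminus C}$: this ball is a cylinder with axis $\beta$. Also $K$ is a cylinder with axis $\gamma$. Hence $W_0=\overline{S^3\setminus C}\cup K$ is a solid torus with core the knot $k=\gamma\cup\beta$, and $M_0$ is the exterior of $k$.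

**Step 3: the diagram.** Project along $y$, with smaller $y$ over. The projection of $\beta$ runs outside the square $[0,6]^2$ and makes no crossings. The $y$-parallel edges may be tilted slightly; they create no crossings. The crossings are $X_1,X_2,X_3$. Traversing $\gamma$ we meet:

| step | crossing | $y$ here | $y$ of the other strand | type |
|---|---|---|---|---|
| 1 | $X_1$ | 1 | 2 | over |
| 2 | $X_2$ | 3 | 2 | under |
| 3 | $X_3$ | 2 | 3 | over |
| 4 | $X_1$ | 2 | 1 | under |
| 5 | $X_2$ | 2 | 3 | over |
| 6 | $X_3$ | 3 | 2 | under |

*It is the trefoil.* Seen from the side of small $y$, with $x$ to the right and $z$ up, the over and under directions are: at $X_1$ down and left, at $X_2$ right and down, at $X_3$ left and up. In each case turning from the over direction to the under direction is a clockwise quarter turn, so all three crossings have the same sign. Let $\epsilon_1,\dots,\epsilon_6$ be the parts of the diagram from step $j$ to step $j+1$ (cyclically; $\epsilon_6$ contains $\beta$). Smoothing a crossing connects each incoming part to the outgoing part of the other strand. At $X_1$ this gives $\epsilon_6\to\epsilon_4$ and $\epsilon_3\to\epsilon_1$; at $X_2$, $\epsilon_1\to\epsilon_5$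 and $\epsilon_4\to\epsilon_2$; at $X_3$, $\epsilon_2\to\epsilon_6$ and $\epsilon_5\to\epsilon_3$. So there are two Seifert circles, $\epsilon_6\epsilon_4\epsilon_2$ and $\epsilon_3\epsilon_1\epsilon_5$, and each passes $X_1,X_2,X_3$ in this cyclic order. They are disjoint circles in $S^2$ and bound an annulus. Each crossing band joins the two circles, so it lies in the annulus. Both circles meet the three bands in the same cyclic order, so they run around the annulus in the same direction. Hence on $S^2$ the diagram is the standard closed 2-braid with three crossings of equal sign, and $k$ is a trefoil.

**Step 4: $M_0$ is not a handlebody.** Cutting at the under-passes gives three Wirtinger arcs: $\alpha_1$ from $X_3$ through $\beta$ and over $X_1$ to $X_2$; $\alpha_2$ from $X_2$ over $X_3$ to $X_1$; $\alpha_3$ from $X_1$ over $X_2$ to $X_3$. At $X_1$ the over-arc is $\alpha_1$ and the under-arcs are $\alpha_2,\alpha_3$; at $X_2$ they are $\alpha_3$ and $\alpha_1,\alpha_2$; at $X_3$ they are $\alpha_2$ and $\alpha_3,\alpha_1$. A Wirtinger relation says that the meridian of one under-arc is the conjugate of the other by the meridian of the over-arc or its inverse. Send the three meridians to the three transpositions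 of the symmetric group $S_3$. Since conjugating one transposition by a second gives the third, all relations hold. This gives an epimorphism $\pi_1(M_0)\to S_3$, so $\pi_1(M_0)$ is nonabelian. Also $H_1(M_0)\cong\mathbb Z$, as for every knot exterior.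

A handlebody with $r$ one-handles has free fundamental group of rank $r$ and $H_1\cong\mathbb Z^r$. If $M_0$ were a handlebody, then $r=1$ and $\pi_1(M_0)\cong\mathbb Z$ would be abelian, a contradiction. By Proposition 10, $T(NI_3,\mathcal D)\cong M_0$ is a connected self-affine 3-manifold. $\blacksquare$

So the conjecture is false.

## 7. A tile cannot enclose a cavity

**Lemma 11.** If $T$ is a connected self-affine 3-manifold, then $\mathbb R^3\setminus T$ is connected and $\partial T$ is nonempty and connected.

*Proof.*

**Step 1: no bounded complementary component.** The idea is that a bounded component would have to contain another copy of the tile, and no copy fits. Suppose $U$ is a bounded component of $\mathbb R^3\setminus T$. The complement of $\operatorname{conv}T$ is connected and unbounded, so $U\subset\operatorname{conv}T$. Since $T$ has interior points and $\|A^{-k}\|\to0$, for some $k$ the set $A^kT=T+\mathcal D_k$ contains a closed ball $B$ of radius at least $\operatorname{diam}T$ about some point $y$. Let $y\in T+d_0$ with $d_0\in\mathcal D_k$. The set $\operatorname{conv}(T)+d_0$ contains $y$ and has diameter $\operatorname{diam}T$, so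
$$U+d_0\subset\operatorname{conv}(T)+d_0\subset B\subset T+\mathcal D_k.$$
As $U+d_0$ is disjoint from $T+d_0$, some $T+d$ with $d\in\mathcal D_k$, $d\ne d_0$, meets the open set $U+d_0$. By density so does $\operatorname{int}(T+d)$. By Lemma 4 the set $\operatorname{int}(T+d)$ is connected and disjoint from $T+d_0$. So it lies in one component of the complement of $T+d_0$, namely in $U+d_0$. Taking closures and putting $v=d-d_0\ne0$, we get $T+v\subset\overline U\subset\operatorname{conv}T$, hence $\operatorname{conv}T+v\subset\operatorname{conv}T$. This is impossible: the maximum of $\langle v,\cdot\rangle$ on the left is larger by $|v|^2$.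

**Step 2: the boundary.** A closed 3-manifold in $\mathbb R^3$ would be open and closed, so $\partial T\ne\emptyset$. By Step 1, $S^3\setminus T$ is connected. Alexander duality gives $H^2(T;\mathbb Z_2)\cong\tilde H_0(S^3\setminus T;\mathbb Z_2)=0$, and Lefschetz duality gives $H_1(T,\partial T;\mathbb Z_2)=0$. So $H_0(\partial T;\mathbb Z_2)\to H_0(T;\mathbb Z_2)=\mathbb Z_2$ is injective, and $\partial T$ is connected. $\square$

This proves the "only if" part of Theorem 2: a connected self-affine 3-manifold is compact and connected, lies in $\mathbb R^3$, and has connected boundary.

## 8. Every handlebody exterior is a drilled cube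

For the converse we must bring arbitrary arcs in the cube to lattice position. The tool is the elementary triangle move.

**Lemma 12 (triangle move).** Let $\alpha\subset\mathbb R^3$ be a finite disjoint union of simple polygonal arcs, and let $\tau$ be a nondegenerate triangle with vertices $x,y,w$ such that $\alpha\cap\tau=[x,w]$. Let $\alpha'$ be $\alpha$ with $[x,w]$ replaced by $[x,y]\cup[y,w]$. Then a PL homeomorphism of $\mathbb R^3$ takes $\alpha$ to $\alpha'$. It can be supported in an octahedron $O$ which is arbitrarily close to $\tau$, is the convex hull of $x$, $w$ and four points arbitrarily close to $y$ or to the midpoint of $[x,w]$, and satisfies $O\cap\alpha=[x,w]$. The same holds for the inverse move, where $\alpha\cap\tau=[x,y]\cup[y,w]$ is replaced by $[x,w]$.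

*Proof.* Let $b$ be the midpoint of $[x,w]$. For small $t>0$ let $\nu$ be a vector of length $t$ normal to $\tau$, and let
$$O_t=\operatorname{conv}\{x,\,w,\,y+t(y-b),\,b-t(y-b),\,b+\nu,\,b-\nu\}.$$
This is a convex octahedron whose three diagonals cross at $b$, and both $b$ and $y$ are interior points. The sets $O_t$ decrease to $\tau$ as $t\to0$. We claim $O_t\cap\alpha=[x,w]$ for small $t$. Otherwise there are points of $\alpha\setminus[x,w]$ in $O_t$ for arbitrarily small $t$, and they accumulate at a point of $\alpha\cap\tau=[x,w]$. This point must be $x$ or $w$, say $x$, because near an interior point of $[x,w]$ the set $\alpha$ is just the segment. Near $x$ the rest of $\alpha$ is at most one segment, issuing from $x$ in a direction $f$. This direction is not in the closed angle of $\tau$ at $x$, since $\alpha\cap\tau=[x,w]$. The cones spanned by $O_t$ at $x$ are finitely generated, with generators converging into that angle, so $f$ is not in them for small $t$: a contradiction. The octahedron $O_t$ is the cone over $\partial O_t$ from $b$ and also from $y$. The map that is the identity on $\partial O_t$, sends $b$ to $y$ and is linear on the cone simplices is the required homeomorphism. For the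 inverse move use the inverse map; the claim $O_t\cap\alpha=[x,y]\cup[y,w]$ is proved in the same way, since near $y$ the set $\alpha$ is just the two sides. $\square$

**Lemma 13.** Let $W\subset S^3$ be a PL handlebody of genus $g\ge1$. There are a lattice arc system and a homeomorphism of $S^3$ taking $\overline{S^3\setminus W}$ to the corresponding $M_0$.

*Proof.*

**Step 1: replace $W$ by arcs in the cube.** We may write $W=E\cup H_1\cup\dots\cup H_g$ with a PL ball $E$ and disjoint 1-handles $H_i$ attached to $\partial E$. Indeed, when the handles are attached one after another, the boundary of what has been built is connected, so the two feet of the next handle can be isotoped in it into $\partial E$, away from earlier feet; the isotopy extends over a collar. By (F3), $\overline{S^3\setminus E}$ is a PL ball. Choose a PL homeomorphism $\Phi:\overline{S^3\setminus E}\to C$. By (F4) and (F1) we may assume that $\Phi$ maps one foot of each $H_i$ into the interior of the top face and the other into the interior of the bottom face, with all $2g$ images having disjoint vertical projections to $(0,1)^2$. Extend $\Phi$ over $E$ by (F1). Let $\alpha_i\subset\Phi(H_i)$ be the core arc and $\alpha=\bigcup_i\alpha_i$.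 Then $\bigcup_i\Phi(H_i)$ is a regular neighborhood of $\alpha$ in $C$, meeting $\partial C$ regularly.

*Reduction.* It suffices to find a PL homeomorphism $G$ of $C$ taking $\alpha$ to a lattice arc system $\gamma$. Then $G(\bigcup_i\Phi(H_i))$ and $K$ are both regular neighborhoods of $\gamma$ in $C$ meeting $\partial C$ regularly, so by (F6) a further PL homeomorphism of $C$ takes the first to the second. Extending over $\overline{S^3\setminus C}$ by coning, we get a homeomorphism of $S^3$ taking $\overline{S^3\setminus W}$ to $\overline{C\setminus K}=M_0$.

**Step 2: rational vertices and vertical ends.** Triangulate $C$ with $\alpha$ as a subcomplex. Moving the vertices of $\alpha$ slightly (ends within their faces, others within $\operatorname{int}C$) and extending linearly over the simplices is a PL homeomorphism of $C$. So we may assume that all vertices of $\alpha$ are rational, and the $2g$ vertical projections of the ends are still distinct. Near an end $a$ on the top face whose edge is not vertical, choose a rational point $b$ on that edge close to $a$ and replace $[a,b]$ by $[a,a-\eta e_3]\cup[a-\eta e_3,b]$ with a small rational $\eta>0$, by Lemma 12. All vertices of the octahedron other than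 $a$ can be taken with third coordinate less than $1$, so the octahedron lies in $C$ and meets $\partial C$ only in $a$. Proceed likewise at the bottom. Now the end edges are vertical.

**Step 3: axis-parallel paths around the vertices.** The purpose of this step is to control how the approximating lattice paths of the next step fit together at corners. Choose a small rational $c>0$ such that the cubes $Q_v=v+[-c,c]^3$ around the interior vertices $v$ of $\alpha$ are pairwise disjoint, lie in $\operatorname{int}C$, and satisfy $Q_v\cap\alpha=[p,v]\cup[v,p']$ with $p,p'\in\partial Q_v$. Write $p=v+ca$, $p'=v+cb$ with $\|a\|_\infty=\|b\|_\infty=1$. These points are rational and distinct.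

Choose a short axis-parallel segment $J=[p,p_1]\subset\partial Q_v$ as follows. If $a$ has at least two nonzero coordinates, there are indices $i\neq j$ with $|a_i|=1$ and $a_j\ne0$; let $J$ start at $p$ in the direction $-\operatorname{sign}(a_j)e_j$, where $e_j$ is the $j$th unit vector. This direction stays on $\partial Q_v$, since the $i$th coordinate is unchanged, and
$$\text{the function }x\mapsto\langle-a,x\rangle\text{ strictly increases along }J\text{ away from }p.\tag{4}$$
If $a$ is a coordinate direction, let $J$ be any short axis-parallel segment on $\partial Q_v$ at $p$. Choose $J'$ at $p'$ in the same way, with $b$ in place of $a$, and disjoint from $J$. The complement of $J\cup J'$ in the sphere $\partial Q_v$ is open and connected, so it is connected by axis-parallel polygonal paths with rational corners, from which loops can be cut out. Hence there is a simple path $\rho_v\subset\partial Q_v$ from $p$ to $p'$, with axis-parallel edges and rational corners, that begins with $J$ and ends with $J'$.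

Let $p=x_0,x_1,\dots,x_r=p'$ be points on $\rho_v$ such that each $[x_i,x_{i+1}]$ is an edge of $\rho_v$ contained in a face of $Q_v$. The triangles with vertices $v,x_i,x_{i+1}$ are nondegenerate, since the plane of a face misses $v$. Each ray from $v$ meets $\partial Q_v$ once and $\rho_v$ is simple, so two of these triangles meet only along rays to common points of $\rho_v$. Successively, for $i=0,\dots,r-2$, replace $[x_i,v]$ by $[x_i,x_{i+1}]\cup[x_{i+1},v]$, and finally replace $[x_{r-1},v]\cup[v,x_r]$ by $[x_{r-1},x_r]$. At each stage the triangle meets the current arc exactly in the sides being replaced: the earlier part $x_0\dots x_i$ meets it only in $x_i$, and $[v,p']$ meets it only in $v$ before the last stage. So Lemma 12 applies each time. In this way every piece $[p,v]\cup[v,p']$ is replaced by $\rho_v$.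

**Step 4: staircases.** Now $\alpha$ consists of the paths $\rho_v$ and of finitely many disjoint segments $\sigma$ (the parts of the old edges outside the cubes), and all end points of all pieces are rational. Each segment meets a cube $Q_v$ at most in one of its own end points. Let $q$ be a large multiple of a common denominator of all these points. Axis-parallel segments stay as they are. Let $\sigma=[r,s]$ be one of the others and $u=s-r$. Consider the path of lattice points
$$r_j+\operatorname{sign}(u_j)\tfrac1q\lfloor qt|u_j|\rfloor\quad(j=1,2,3),\qquad 0\le t\le1,$$
making one unit step at a time (simultaneous steps are taken one after another in any order). It is a lattice path $r=s_0,s_1,\dots,s_l=s$ whose steps are vectors $\frac1q\operatorname{sign}(u_j)e_j$ with $u_j\ne0$, and it stays in the $\ell_\infty$-neighborhood of $\sigma$ of radius $1/q$. Each step increases $\langle u,\cdot\rangle$. So the path lies in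
$$S_\sigma=\{x:\operatorname{dist}_\infty(x,\sigma)\le\tfrac1q,\ \langle u,r\rangle\le\langle u,x\rangle\le\langle u,s\rangle\},$$
which is convex.

We claim that for large $q$ the rest of $\alpha$ meets $S_\sigma$ at most in $r$ and $s$, even after the other segments have been replaced by their staircases. Distinct segments have positive distance, so the neighborhoods of radius $1/q$ are disjoint for large $q$. A path $\rho_v$ with no point on $\sigma$ has positive distance from $\sigma$. Let $\rho_v$ contain the end point $s$ of $\sigma$; reading $\alpha$ in the direction from $r$ to $s$, we have $s=p=v+ca$ and $u$ is a positive multiple of $-a$. Since $\sigma$ is not axis-parallel, (4) applies: the segment $J$ lies in $\langle u,x\rangle>\langle u,s\rangle$ except for $s$ itself. The rest of $\rho_v$ is compact and disjoint from $\sigma$, hence at positive distance. So $\rho_v\cap S_\sigma=\{s\}$ for large $q$. At the other end $r$ the same argument applies after reversing directions: there $r=p'=v+cb$, $u$ is a positive multiple of $b$, and $J'$ lies in $\langle u,x\rangle<\langle u,r\rangle$ except for $r$.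

Now replace $[s_i,s]$ by $[s_i,s_{i+1}]\cup[s_{i+1},s]$ for $i=0,1,\dots,l-2$; if $s_i,s_{i+1},s$ are collinear there is nothing to do. The triangle with these vertices lies in $S_\sigma$. On it $\langle u,\cdot\rangle$ takes its minimum only at $s_i$ and its maximum only at $s$. The part $s_0\dots s_i$ already built lies in $\langle u,x\rangle\le\langle u,s_i\rangle$. So the triangle meets the current arc system exactly in $[s_i,s]$, and Lemma 12 applies. The result is the staircase. The non-vertical segments and all $\rho_v$ have positive distance from $\partial C$, so for large $q$ everything happens in $\operatorname{int}C$.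

After all replacements, each arc is a path of edges of $\frac1q\mathbb Z^3$. It is simple and disjoint from the others, because it is the image of $\alpha_i$ under a homeomorphism. It begins and ends with vertical edges, has all other vertices in $\operatorname{int}C$, and has at least three edges for large $q$. The $2g$ end points have distinct projections. So we have reached a lattice arc system, by a PL homeomorphism of $C$. $\square$

*Proof of Theorem 2, "if" part.* Let $M$ be compact and connected, embedded in $\mathbb R^3$, with $\partial M$ connected (and nonempty, since no closed 3-manifold embeds in $\mathbb R^3$).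

**Step 1: a PL embedding.** By Moise (1952), $M$ has a PL structure. By Moise's Hauptvermutung, $\operatorname{int}M$ with this structure is PL homeomorphic to $\operatorname{int}M$ with the structure it has as an open subset of $\mathbb R^3$. Shrinking $M$ into its interior along a PL collar gives a PL embedding of $M$ in $\mathbb R^3\subset S^3$.

**Step 2: re-embedding.** The re-embedding theorem of R. H. Fox, *On the imbedding of polyhedra in 3-space*, Ann. of Math. 49 (1948), says that every compact connected PL 3-submanifold of $S^3$ is homeomorphic to the closed complement of a disjoint union of handlebodies in $S^3$. So we may assume that $\overline{S^3\setminus M}$ is a disjoint union of handlebodies. Each has nonempty boundary, and $\partial M$ is connected, so there is only one handlebody $W$, of some genus $g$.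

**Step 3: conclusion.** If $g=0$, then $M$ is a ball by (F3), and $T(2I_3,\{0,1\}^3)=C$ is homeomorphic to $M$. If $g\ge1$, Lemma 13 gives a lattice arc system with $M\cong M_0$, and Proposition 10 gives $T(NI_3,\mathcal D)\cong M_0\cong M$. $\blacksquare$

## 9. The complement of a tile that tiles by $\mathbb Z^3$

*Proof of Theorem 3(b).* Let $g\ge1$ be the genus of $W$. Lemma 13 gives a homeomorphism of $S^3$ taking $\overline{S^3\setminus W}$ to $M_0$, Lemma 7 gives one taking $M_0$ to $P$, and the map $H$ of Proposition 10, extended by $H(\infty)=\infty$, takes $P$ to $T=H(P)=T(NI_3,\mathcal D)$. By (F5) $\partial P$ is locally flat, hence so is $\partial T=H(\partial P)$. Since $H$ commutes with integer translations, $\operatorname{int}(T+v)=H(\operatorname{int}(P+v))$, and these sets are pairwise disjoint. So $T$ is as in (a). If $g=0$, then $W$ and $\overline{S^3\setminus W}$ are PL balls, and coning gives a homeomorphism of $S^3$ taking $\overline{S^3\setminus W}$ to the cube $C=T(2I_3,\{0,1\}^3)$, which is as in (a). $\blacksquare$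

For part (a), let $T$ be as there, $\Omega=\mathbb R^3\setminus T$ and $\hat W=S^3\setminus\operatorname{int}T$. By Lemma 11, $\Omega$ and $\partial T$ are connected. In a flat chart at a point of $\partial T$, the surface has two sides, each contained in $\operatorname{int}T$ or in $\Omega$. They are not both in $\Omega$, since $\operatorname{int}T$ is dense in $T$, and not both in $\operatorname{int}T$, since the point is not interior. Hence $\hat W$ is a compact 3-manifold with boundary $\partial T$ and interior $\Omega\cup\{\infty\}$, and $\partial T$ is bicollared (Brown).

The plan is to show that $\pi_1(\hat W)$ is free and then to recognize a handlebody. Freeness comes from covering the complement of $T$ by two open sets in which every loop is contractible in the complement. The sets come from the neighboring tiles, sorted by a half-space.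

*Proof of Theorem 3(a).*

**Step 1: loops of bounded size die outside a large multiple of $T$.** *For every $\rho$ there is $k$ such that each loop of diameter at most $\rho$ in $\mathbb R^3\setminus A^kT$ is null-homotopic in $\mathbb R^3\setminus A^kT$.* Apply $A^{-k}$: this is a statement about loops in $\Omega$ of diameter at most $\rho\|A^{-k}\|$, which tends to $0$. The compact manifold $\hat W$ is locally contractible, so sufficiently small loops in $\hat W$ are null-homotopic in $\hat W$. The inclusions $\Omega\subset\Omega\cup\{\infty\}\subset\hat W$ induce isomorphisms on $\pi_1$: the first removes a point from a 3-manifold, the second includes the interior of a manifold. So small loops in $\Omega$ are null-homotopic in $\Omega$.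

**Step 2: a compact core and two sets that cover it.** Let $\Omega_0$ be a large closed ball $B_R$ of radius $R$, minus $T$ and minus the inner half of an open outer collar of $\partial T$. That is, with an outer collar $\psi:\partial T\times[0,1)\to\mathbb R^3\setminus\operatorname{int}T$ in $\operatorname{int}B_R$, put $\Omega_0=B_R\setminus(T\cup\psi(\partial T\times[0,\frac12)))$. This is a compact connected manifold and $\Omega_0\subset\Omega$ is a homotopy equivalence: push outward along the collar and radially toward $B_R$. Let $\eta=\operatorname{dist}(\Omega_0,T)>0$.

Choose $u\in\mathbb R^3$ with coordinates linearly independent over $\mathbb Q$, so that $u\cdot v\ne0$ for $0\ne v\in\mathbb Z^3$, and put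
$$Y_\pm=\Omega_0\cap\bigcup\{T+v:v\in\mathbb Z^3,\ \pm u\cdot v>0\}.$$
Only finitely many $T+v$ meet $\Omega_0$, so $Y_\pm$ are compact. By Lemma 4(i) and $\Omega_0\cap T=\emptyset$, we have $Y_+\cup Y_-=\Omega_0$.

**Step 3: a translate of $Y_+$ lies outside $A^kT$, up to the boundary.** Let $k$ be as in Step 1 for $\rho=2R+2\eta$, and let $c\in\mathcal D_k$ maximize $u\cdot d$ over $d\in\mathcal D_k$. If $u\cdot v>0$, then $c+v\notin\mathcal D_k$. By the hypothesis on integer translates, $\operatorname{int}(T+c+v)$ is disjoint from $\operatorname{int}(T+d)$ for all $d\in\mathcal D_k$. By density of $\operatorname{int}(T+d)$ in $T+d$ it is disjoint from $A^kT=T+\mathcal D_k$. Taking closures and the union over $v$,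
$$Y_++c\subset\overline{\mathbb R^3\setminus A^kT}.\tag{5}$$

**Step 4: pushing off the boundary.** We enlarge $Y_+$ to an open set and push its translate off $A^kT$. Let $\beta:\partial(A^kT)\times(-1,1)\to\mathbb R^3$ be a bicollar with negative parameters inside $A^kT$. Choose $s\in(0,1)$ such that all tracks $\beta(\{x\}\times[-s,s])$ have diameter less than $\eta$. The set
$$O_s=(\mathbb R^3\setminus A^kT)\cup\beta(\partial(A^kT)\times(-s,0])$$
is open and contains $\overline{\mathbb R^3\setminus A^kT}$. Its complement is compact, so for some $\varepsilon>0$ it contains the $\varepsilon$-neighborhood of $\overline{\mathbb R^3\setminus A^kT}$. The homotopy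
$$\tau\mapsto(1-t)\tau+t\,\tfrac{\tau+s}2\qquad(0\le t\le1)$$
of the collar parameter $\tau\in(-s,s)$ tends to the identity as $\tau\to s$, so it extends by the identity to the rest of $O_s$. At $t=1$ the new parameter $\frac{\tau+s}2$ lies in $(0,s)$. So this homotopy pushes $O_s$ into $\mathbb R^3\setminus A^kT$, and it moves points by less than $\eta$.

**Step 5: loops in the enlarged sets are null-homotopic in $\Omega_0$.** Let $N_+$ be the open $\varepsilon$-neighborhood of $Y_+$ in $\Omega_0$ and $\ell$ a loop in $N_+$. By (5), $\ell+c\subset O_s$. Since $\ell\subset\Omega_0$, the loop $\ell+c$ has distance at least $\eta$ from $T+c$. So the push of Step 4 moves $\ell+c$, inside $\Omega+c=\mathbb R^3\setminus(T+c)$, to a loop in $\mathbb R^3\setminus A^kT$ of diameter at most $2R+2\eta$. By Step 1 this loop is null-homotopic in $\mathbb R^3\setminus A^kT$, which lies in $\Omega+c$ because $T+c\subset A^kT$. Hence $\ell$ is null-homotopic in $\Omega$, and so in $\Omega_0$. With a minimizer of $u\cdot d$ on $\mathcal D_k$ instead of $c$, the same argument gives an open neighborhood $N_-$ of $Y_-$ in $\Omega_0$ with the same property. Finally $N_+\cup N_-=\Omega_0$.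

**Step 6: $G=\pi_1(\Omega_0)$ is free.** We let $G$ act on a tree. Let $p:X\to\Omega_0$ be the universal cover. By Step 5, each component of $p^{-1}(N_\pm)$ maps homeomorphically onto a component of $N_\pm$. If $\varphi\in G$ maps such a component to itself, then it fixes its points, so $\varphi=1$. Let $\Gamma$ be the bipartite graph whose vertices are the components of $p^{-1}(N_+)$ and of $p^{-1}(N_-)$. Its edges are the components $e$ of $p^{-1}(N_+\cap N_-)$, and $e$ joins the two vertices that contain it.

*$\Gamma$ is connected.* If the vertices split into two nonempty classes with no edge between them, the unions of the two classes would be disjoint nonempty open sets covering the connected space $X$.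

*$\Gamma$ has no cycle.* Suppose there is a simple cycle (of length at least $2$), let $e$ be one of its edges, and let $V_+,V_-$ be the ends of $e$. Let $f_+,f_-$ be a partition of unity subordinate to $p^{-1}(N_+),p^{-1}(N_-)$. Define $f:X\to S^1=[0,1]/\{0,1\}$ by $f_-$ on $e$ and by the base point elsewhere. To see continuity, let $x\notin e$ be a limit point of $e$. If $x$ were in $p^{-1}(N_+\cap N_-)$, its component there would be open, hence would meet $e$ and equal $e$. So $x$ lies outside $p^{-1}(N_-)$, and $f_-(x)=0$, or outside $p^{-1}(N_+)$, and $f_-(x)=1-f_+(x)=1$. In both cases $f_-(x)$ represents the base point, and $f$ is continuous.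

On $V_+$ the map $f$ lifts to the real function equal to $f_-$ on $e$ and to $0$ on $V_+\setminus e$; this is continuous, because limit points of $e$ in $V_+\setminus e$ have $f_-=0$. On $V_-$ it lifts to the function equal to $f_-$ on $e$ and to $1$ on $V_-\setminus e$. Every other vertex is disjoint from $e$, so $f$ is constant on it. Now choose a point in each edge of the cycle, $x_1$ being the point in $e$. Join consecutive points by paths inside the common vertex, which is path connected. Orient the resulting loop so that it leaves $x_1$ through $V_+$ and returns through $V_-$. Along the path in $V_+$ from $x_1$ to a point outside $e$ the lift changes by $-f_-(x_1)$, whether or not the path reenters $e$. Along the path in $V_-$ from a point outside $e$ to $x_1$ it changes by $f_-(x_1)-1$. Elsewhere it does not change. The total is $-1$, so $f$ maps this loop to $S^1$ with degree $-1$. But the loop is null-homotopic in the simply connected space $X$, a contradiction.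

So $\Gamma$ is a tree. The group $G$ acts on it, freely on vertices and hence on edges, and without inversions, because it preserves $p^{-1}(N_+)$ and $p^{-1}(N_-)$. Hence $G$ is free (Serre). By Steps 1 and 2, $\pi_1(\hat W)\cong\pi_1(\Omega)\cong\pi_1(\Omega_0)=G$ is free.

**Step 7: recognition.** By the tameness of locally flat surfaces (Bing, Moise) we may assume, after a homeomorphism of $S^3$, that $\hat W$ is a PL submanifold of $S^3$. It is compact and connected, has connected boundary and free fundamental group. Theorem 3(a) now follows from the next lemma. $\blacksquare$

**Lemma 14.** A compact connected PL 3-submanifold $V\subset S^3$ with nonempty connected boundary and free fundamental group is a handlebody.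

*Proof.* We use induction on the genus of $\partial V$. Genus $0$ is (F3). Let the genus be at least $1$. Then $\pi_1(\partial V)$ is not free: $\partial V$ is aspherical, so $H_2$ of this group is $\mathbb Z$, whereas free groups have $H_2=0$. Subgroups of free groups are free, so $\pi_1(\partial V)\to\pi_1(V)$ is not injective. The loop theorem gives a properly embedded PL disc $\Delta\subset V$ with $\partial\Delta$ essential in $\partial V$. Let $V'$ be $V$ cut along $\Delta$, that is, $V$ minus an open product neighborhood of $\Delta$. Then $V$ is $V'$ with a 1-handle attached. No component of $V'$ is closed, since $V'\ne S^3$.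

*Case 1: $\partial\Delta$ does not separate $\partial V$.* Then $\partial V'$ is connected, of genus one less. Every component of $V'$ has boundary, so $V'$ is connected. Now $\pi_1(V)=\pi_1(V')*\mathbb Z$, so $\pi_1(V')$ is free as a subgroup of a free group. By induction $V'$ is a handlebody, and so is $V$.

*Case 2: $\partial\Delta$ separates $\partial V$.* Let $F$ be one of the two sides. If $\Delta$ did not separate $V$, some loop in $\operatorname{int}V$ would cross $\Delta$ exactly once. It would then meet the closed surface $\Delta\cup F$ exactly once, which is impossible, since mod 2 intersection numbers of loops and closed surfaces in $S^3$ vanish. So $V'=V_1\sqcup V_2$, and the boundary of $V_i$ is one of the two sides of $\partial\Delta$ capped with a disc. Since $\partial\Delta$ is essential, neither side is a disc. So both boundaries have genus at least $1$, hence smaller than the genus of $\partial V$, because the two genera add up to it. As $\pi_1(V)=\pi_1(V_1)*\pi_1(V_2)$, both factors are free. By induction $V_1$ and $V_2$ are handlebodies. So $V$, which is $V_1$ and $V_2$ joined by a 1-handle, is a handlebody too: the two balls and the joining handle form one ball, after the feet of the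 joining handle are isotoped onto the balls. $\square$
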